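# Strongly verbally closed nilpotent groups of finite rank are abelian

## 1. Two theorems on nilpotent groups

Throughout, $[a,b]=a^{-1}b^{-1}ab$, and $\gamma_1(G)=G$, $\gamma_{j+1}(G)=[\gamma_j(G),G]$ is the lower central series. "SVC" abbreviates "strongly verbally closed"; all the notions are defined in Section 2.

**Theorem 1.** Let $G$ be a finitely generated nilpotent group of class $c\ge 2$. Then $G$ is a verbally closed but not algebraically closed subgroup of some finitely generated nilpotent group $K$ of class $c$. Hence $G$ is not SVC.

**Theorem 2.** A nilpotent group of finite Prüfer rank is SVC if and only if it is abelian.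

**Corollary.** A finitely generated nilpotent group is SVC if and only if it is abelian. In particular, there is no finitely generated nilpotent nonabelian SVC group.

The corollary answers a question whose source is Filipp D. Denissov, "Finite normal subgroups of strongly verbally closed groups", arXiv:2301.02752 (2023): does there exist a finitely generated nilpotent nonabelian SVC group? We use as known that all abelian groups are SVC. So "abelian implies SVC" is given, and everything below concerns nonabelian $G$. It is also known that the discrete Heisenberg group is not SVC, and that a finite group whose center is not its direct factor (for instance, a finite nonabelian nilpotent group) is not SVC; we do not use these two facts.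

In plain words, Theorem 1 says this. Given a nonabelian $G$, we can put it inside a slightly bigger nilpotent group $K$ so that single equations "word $=$ element of $G$" cannot tell $G$ from $K$, while some finite system of equations can. The theorem makes a demand on *all* words at once, and this is where the work lies. Nothing is claimed here about nonabelian nilpotent groups of infinite Prüfer rank.

## 2. Verbally closed and algebraically closed subgroups

**Definition.** A subgroup $H\le G$ is *verbally closed* in $G$ if every equation $w(x_1,\dots,x_n)=h$ with $w\in F(x_1,\dots,x_n)$ (a free group) and $h\in H$ that has a solution in $G$ has a solution in $H$.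

For example, $2\mathbb Z$ is not verbally closed in $\mathbb Z$: the equation $x^2=h$, where $h$ is the element $2$, means $2x=2$ additively; it is solved by $1$, but by no even number. A direct factor $G$ of $G\times M$ is verbally closed: project a solution to $G$.

**Definition.** A subgroup $H\le G$ is *algebraically closed* in $G$ if every finite system $\{w_1=1,\dots,w_m=1\}$ with $w_i\in H*F(x_1,\dots,x_n)$ that has a solution in $G$ has a solution in $H$.

Here coefficients from $H$ may occur anywhere. A direct factor is again an example, by the same projection. Algebraically closed implies verbally closed, because $w=h$ is the one-equation system $wh^{-1}=1$. The system $[x,v_1]=\dots=[x,v_k]=1$ with $v_i\in H$ is *not* of the form allowed in the first definition; we shall exploit exactly this difference.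

**Definition.** A group $G$ is *strongly verbally closed* if it is algebraically closed in every group that contains it as a verbally closed subgroup.

**Definition.** A group has *finite Prüfer rank* if, for some $r$, every finitely generated subgroup is $r$-generated (can be generated by $r$ elements).

For example, the group $UT_3(\mathbb Q)$ of unitriangular $3\times3$ matrices works with $r=3$. It has a normal series with three factors isomorphic to $\mathbb Q$. A finitely generated subgroup is a finitely generated nilpotent group, so all its subgroups are finitely generated; it inherits a series of length $3$ whose factors are finitely generated subgroups of $\mathbb Q$, that is, cyclic groups. So it is $3$-generated. On the other hand $\bigoplus_{i\ge1}\mathbb Z/2$ contains $(\mathbb Z/2)^{r+1}$ for every $r$ and has infinite Prüfer rank.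

**Notation.** For a word $w\in F_n=F(x_1,\dots,x_n)$ and a group $H$, let $w(H)\subseteq H$ be the *set* of values of $w$ in $H$. It does not change if $w$ is replaced by its image under an automorphism of $F_n$, or if dummy variables are added.

## 3. Textbook facts

We shall use $[\gamma_i,\gamma_j]\subseteq\gamma_{i+j}$ and the identities
$$[a,bc]=[a,c]\,[a,b]^c,\qquad x^y=y^{-1}xy=x[x,y].$$
Commutation induces bilinear maps $\gamma_i/\gamma_{i+1}\times\gamma_j/\gamma_{j+1}\to\gamma_{i+j}/\gamma_{i+j+1}$. One consequence is used several times: if $\Gamma$ is generated by $t_1,\dots,t_r$ and $j\ge1$, then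
$$\text{every class in }\gamma_{j+1}(\Gamma)/\gamma_{j+2}(\Gamma)\text{ is represented by }\prod_{k=1}^r[t_k,\eta_k]\text{ with }\eta_k\in\gamma_j(\Gamma).\tag{1}$$
Indeed, the quotient is generated by classes of $[g,\eta]$ with $g\in\Gamma$, $\eta\in\gamma_j$; expand $g$ in the $t_k$, move exponents into the second argument, and collect.

*Class two.* Let $N_2(n)$ be the free nilpotent group of class $2$ of rank $n$. Then $N_2(n)'\cong\Lambda^2\mathbb Z^n$, where $[a,b]$ corresponds to $\bar a\wedge\bar b$ and bars denote images in $\mathbb Z^n$. We identify $\Lambda^2\mathbb Z^n$ with alternating integer $n\times n$ matrices (skew-symmetric, zero diagonal) by $u\wedge v\mapsto uv^T-vu^T$.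

*Alternating matrices.* By a congruence $C\mapsto Q^TCQ$ with $Q\in GL_n(\mathbb Z)$, an alternating integer matrix becomes block diagonal with blocks $\begin{pmatrix}0&d_i\\-d_i&0\end{pmatrix}$, $d_i\ge0$, $d_1\mid d_2\mid\cdots$, and possibly one zero row and column. We put $d_i=0$ beyond the last block. In the Smith normal form each $d_i$ appears twice.

*Free nilpotent groups.* Let $\Gamma$ be the free nilpotent group of class $c$ on $t_1,\dots,t_r$. Its factors $\gamma_j/\gamma_{j+1}$ are free abelian of finite rank, so $\Gamma$ has a series $\Gamma=\Gamma_0>\Gamma_1>\dots>\Gamma_h=1$, each term normal in the previous one, with infinite cyclic factors; $h$ is the Hirsch length. (For $c=r=2$: $h=2+1=3$.) Every $r$-generated nilpotent group of class $\le c$ is a quotient of $\Gamma$.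

*Surjectivity.* The maps $\mathrm{Aut}(F_k)\to GL_k(\mathbb Z)$ and $SL_k(\mathbb Z)\to SL_k(\mathbb Z/N)$ are onto.

## 4. Gluing a class-two group to $G$ along a central cyclic subgroup

To defeat algebraic closedness we want $K\supseteq G$ in which some $1\ne z\in\gamma_c(G)$ becomes a product of commutators of elements that centralize $G$. In $G$ itself this is impossible, because elements of $G$ centralizing $G$ are central and their commutators are trivial. The cheapest way to get it is as follows.

For $R\ge1$, $m\ge0$ let $N_2(2R)$ have free generators $l_1,l_1',\dots,l_R,l_R'$, put $\hat\zeta=\prod_{i=1}^R[l_i,l_i']$, and let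
$$L=L_{R,m}=N_2(2R)/\langle\hat\zeta^{\,m}\rangle ,\qquad \zeta=\text{image of }\hat\zeta .$$
In $\Lambda^2\mathbb Z^{2R}$ the element $\hat\zeta$ is the sum $\sum \bar l_i\wedge\bar l_i'$ of basis vectors, hence primitive. So $\zeta$ is central of order exactly $m$ (infinite if $m=0$); moreover $L/L'\cong\mathbb Z^{2R}$ and $L'\cong\Lambda^2\mathbb Z^{2R}/\mathbb Zm\hat\zeta$. For $R=1$, $m=0$, $L$ is the discrete Heisenberg group.

Everything will rest on the following statement.

**Proposition A.** For all $c\ge2$, $r\ge1$ there is $R=R(c,r)$ such that for every $m\ge0$, every word $w$, every integer $s$ with $\zeta^s\in w(L_{R,m})$, every $r$-generated nilpotent group $H$ of class $\le c$ and every $z\in\gamma_c(H)$ with $z^m=1$, we have $w(H)z^s\subseteq w(H)$.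

So, if a word can produce $\zeta^s$ in $L$, then its value set in $H$ is stable under multiplication by $z^s$. Note that $R$ does not depend on $w$ or on $m$.

**Proposition A implies Theorem 1.** Let $G$ be generated by $v_1,\dots,v_r$, choose $1\ne z\in\gamma_c(G)$ (it is central), and let $m$ be its order, with $m=0$ if the order is infinite. Put $R=R(c,r)$, $L=L_{R,m}$ and
$$K=(G\times L)/\langle(z,\zeta^{-1})\rangle .$$
If $(g,1)=(z,\zeta^{-1})^k$, then $\zeta^k=1$, so $m\mid k$ and $g=z^k=1$; thus $G$ embeds in $K$, and likewise $L$. In $K$ the two subgroups commute elementwise and $z=\zeta$. Since $L$ has class $2\le c$ and $G\le K$ has class $c$, the group $K$ is finitely generated nilpotent of class exactly $c$.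

*$G$ is not algebraically closed in $K$.* The finite system
$$\prod_{i=1}^R[x_i,x_i']=z,\qquad [x_i,v_k]=[x_i',v_k]=1\quad(1\le i\le R,\ 1\le k\le r)$$
has coefficients in $G$ and the solution $x_i=l_i$, $x_i'=l_i'$ in $K$. A solution in $G$ would consist of elements commuting with all generators of $G$, that is, central ones; then the product is $1\ne z$.

*$G$ is verbally closed in $K$.* Let $w(k_1,\dots,k_n)=g\in G$ with $k_i\in K$ the image of $(a_i,b_i)\in G\times L$. Then $(w(a),w(b))=(g,1)(z,\zeta^{-1})^{-s}$ for some integer $s$, so
$$w(b)=\zeta^s,\qquad w(a)=gz^{-s}.$$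
By Proposition A with $H=G$ we get $g=w(a)z^s\in w(G)$. $\square$

It remains to prove Proposition A.

## 5. Powers, one commutator, many commutators

Let us test Proposition A on easy words. Write $w(b)=\zeta^s$ with $b$ in $L$, and let $a$ be any tuple in $H$.

*Powers.* Let $w=x^e$, $e\ne0$. From $b^e=\zeta^s\in L'$ and $L/L'$ torsion-free we get $b\in L'$. Lift $b$ to $\beta\in\Lambda^2\mathbb Z^{2R}$: then $e\beta=s'\hat\zeta$ with some $s'\equiv s\pmod m$. As $\hat\zeta$ is primitive, $e\mid s'$, and $a^ez^s=a^ez^{s'}=(az^{s'/e})^e\in w(H)$.

*One commutator.* Let $w=[x,y]$ and $R\ge2$. Now $\bar b_1\wedge\bar b_2=s'\hat\zeta$ with $s'\equiv s\pmod m$. The matrix $uv^T-vu^T$ has rank at most $2$, while $\hat\zeta$ corresponds to a matrix of rank $2R\ge4$. So $s'=0$, $z^s=1$, and there is nothing to prove.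

*Why $R$ must be large.* With $R=1$ the same word breaks the construction. Take $G=N_2(4)$ on $t_1,\dots,t_4$ and $z=[t_1,t_2][t_3,t_4]$. In $K$ we have $[l_1,l_1']=\zeta=z$. But $[x,y]=z$ has no solution in $G$, since $\bar x\wedge\bar y$ has rank at most $2$ and $\bar t_1\wedge\bar t_2+\bar t_3\wedge\bar t_4$ has rank $4$. So $G$ is not verbally closed in that $K$.

*Many commutators.* Let $w=\prod_{i=1}^n[x_i,y_i]$ with $n\ge r$, and let $H$ be of class $2$. By (1), applied to $r$ generators of $H$, every element of $H'$ is a product of $r$ commutators, so $w(H)=H'$ and $w(H)z^s=w(H)$.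

So words with few commutators cannot reach $\zeta^s$ nontrivially, because $\hat\zeta$ has large rank; words with many commutators can, but their value sets are large. For a general word we must measure "how many commutators" arithmetically, and this is the job of the invariants $d_i$.

## 6. Which powers of $\zeta$ a word can reach

Fix $c\ge2$, $r\ge1$. Let $\Gamma$ be the free nilpotent group of class $c$ on $t_1,\dots,t_r$ and $h$ its Hirsch length. Put $M_0=r+r^2+\dots+r^c$, let $N_0=N_0(c,cM_0)$ be the constant from Lemma 3 in Section 9, and set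
$$R'=N_0+r,\qquad R=R'+2h+1. \tag{2}$$
All these depend on $c$ and $r$ only. (Necessarily $N_0\ge1$, since there is no nontrivial zero in $0$ variables.)

**Step 1: a normal form for $w$.** We separate the exponent sums from the commutators. The Euclidean algorithm on the exponent sums of $x_1,\dots,x_n$, realized by Nielsen moves, turns them into $(e,0,\dots,0)$. Then $w=x_1^ew'$ with $w'\in F_n'$. If $e=0$, we add a dummy variable and call it $x_1$; so we may assume that $w'$ does not involve $x_1$ if $e=0$. None of this changes value sets. Write
$$w'\equiv\prod_{1\le i<j\le n}[x_i,x_j]^{c_{ij}}\pmod{\gamma_3(F_n)},$$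
and let $C$ be the alternating $(n-1)\times(n-1)$ matrix with entries $c_{ij}$ for $2\le i<j\le n$. Let $d_1\mid d_2\mid\cdots$ be its invariants from Section 3. For example, $w=[x_2,x_3]\cdots[x_{2k},x_{2k+1}]$ has $d_1=\dots=d_k=1$ and $d_{k+1}=0$.

**Step 2: the reachable powers.** The purpose is to bound $s$ in terms of $d_R$ and $e$.

**Lemma 1.** If $\zeta^s\in w(L_{R,m})$, then there is $s'\equiv s\pmod m$ with $s'\in d_R\mathbb Z+e\mathbb Z$.

*Proof.* Let $w(b)=\zeta^s$. If $e\ne0$, then modulo $L'$ we get $b_1^e\in L'$, so $b_1\in L'$, as $L/L'$ is torsion-free; hence $b_1$ is central. If $e=0$, then $x_1$ does not occur. As $\gamma_3(L)=1$, in both cases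
$$\zeta^s=b_1^e\prod_{2\le i<j\le n}[b_i,b_j]^{c_{ij}} .$$
Lift this to $\Lambda^2\mathbb Z^{2R}$, seen as alternating matrices. Let $B$ be the matrix with rows $\bar b_2^T,\dots,\bar b_n^T$, and let $J$ be the matrix of $\hat\zeta$, the standard unimodular symplectic matrix. Since
$$\sum_{i<j}c_{ij}(\bar b_i\bar b_j^T-\bar b_j\bar b_i^T)=\sum_{i,j}c_{ij}\bar b_i\bar b_j^T=B^TCB,$$
we get
$$e\beta+B^TCB=s'J,\qquad s'\equiv s\pmod m, \tag{3}$$
for some alternating integer matrix $\beta$ (a lift of $b_1$ if $e\ne0$, and $0$ if $e=0$). Replacing $C$ by a congruent matrix and $B$ by $QB$ with the corresponding unimodular $Q$, we may assume that $C$ is block diagonal. Let $\delta=\gcd(d_R,e)$; we show $s'\in\delta\mathbb Z$.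

If $\delta=0$, then $e=0$ and $d_R=0$, so $\operatorname{rank}C\le2R-2$. By (3) the $2R\times2R$ matrix $s'J$ is singular, and $s'=0$.

If $\delta>0$, let $p$ be a prime and $p^k$ the exact power of $p$ dividing $\delta$, with $k\ge1$. Modulo $p^k$ the term $e\beta$ vanishes, and so do all blocks of $C$ of index $\ge R$, since $d_R$ divides their entries. So modulo $p^k$ the map $s'J\equiv B^TCB$ factors through $(\mathbb Z/p^k)^{2R-2}$. Its image is a quotient of a submodule of $(\mathbb Z/p^k)^{2R-2}$, and is therefore generated by $2R-2$ elements. But $J$ is invertible, so the image is $s'(\mathbb Z/p^k)^{2R}$. If $p^a$, $a<k$, is the exact power of $p$ dividing $s'$, this is $\cong(\mathbb Z/p^{k-a})^{2R}$, which needs $2R$ generators. Hence $p^k\mid s'$. This holds for all $p$, so $\delta\mid s'$. $\square$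

**Step 3: passing to the free nilpotent group.** Here we remove $m$, $z$, $H$ and $L$ from the problem. Let $H,z,s$ be as in Proposition A, and $s'=d_R\kappa+e\lambda$ as in Lemma 1. Then $z^s=z^{s'}=z^{d_R\kappa}z^{e\lambda}$. The element $z$ is central in $H$ (as $\gamma_{c+1}(H)=1$) and $x_1$ has exponent sum $e$ in $w$, so replacing $a_1$ by $a_1z^\lambda$ multiplies $w(a)$ by $z^{e\lambda}$. Thus $w(H)z^{e\lambda}\subseteq w(H)$. If $d_R=0$, we are done. Otherwise put $D=d_R>0$; we need $w(H)z^{D\kappa}\subseteq w(H)$. A surjection $\Gamma\to H$ maps $\gamma_c(\Gamma)$ onto $\gamma_c(H)$ and $w(\Gamma)$ onto $w(H)$. Lifting $z^\kappa$ to some $\xi\in\gamma_c(\Gamma)$, we see that Proposition A follows from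
$$w(\Gamma)\,\xi^D\subseteq w(\Gamma)\qquad\text{for all }\xi\in\gamma_c(\Gamma),\quad D=d_R>0. \tag{4}$$

## 7. Freeing many commutator blocks

Let $A\in\Gamma^n$; we must show $w(A)\xi^D\in w(\Gamma)$. The word has at least $R$ nonzero blocks (so $n-1\ge2R$), but its variables already carry values $A_i$ and are entangled. We now produce many pairs of variables with value $1$ which occur, modulo $\gamma_3$, only in commutators $[y_i,y_i']^{\delta_i}$ with $\delta_i\mid D$. Setting such variables to new values is our freedom.

We use automorphisms $\varphi$ of $F(x_2,\dots,x_n)$, extended by $x_1\mapsto x_1$. Regard $A$ as a homomorphism $F_n\to\Gamma$, and replace $w$ by $\varphi(w)$ and $A$ by $A\circ\varphi^{-1}$. This preserves the value $w(A)$, the set $w(\Gamma)$ and the shape $x_1^ew'$ with $w'\in F_n'$. Commutators $[x_1,x_j]$ go to products of such commutators modulo $\gamma_3$, so the matrix $C$ changes by a congruence, and every congruence occurs by surjectivity of $\mathrm{Aut}(F_{n-1})\to GL_{n-1}(\mathbb Z)$. The invariants $d_i$ do not change.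

**Step (a): making almost all values trivial.** Let $\Gamma=\Gamma_0>\dots>\Gamma_h=1$ be the series of Section 3. The images of $A_2,\dots,A_n$ in $\Gamma_0/\Gamma_1\cong\mathbb Z$ are integers. The Euclidean algorithm, done by Nielsen moves $A_i\mapsto A_iA_j^{\pm1}$ and permutations, brings all of them but the first to $0$; that is, $A_3,\dots,A_n\in\Gamma_1$. Now do the same with $A_3,\dots,A_n$ in $\Gamma_1/\Gamma_2$, and so on. After $h$ steps, $A_i\in\Gamma_h=1$ for all $i>h+1$. (There are enough entries: $n-1\ge2R>h$.) Rename $x_{h+2},\dots,x_n$ as $y_1,y_2,\dots$; all $y$'s have value $1$.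

**Step (b): removing the mixed commutators.** Let $g=(g_{ij})$ be the matrix of exponents of $[x_i,y_j]$, $1\le i\le h+1$, in $w'$ modulo $\gamma_3$. It has only $h+1$ rows. So a unimodular change of the $y$'s, which leaves their values equal to $1$, makes all columns of $g$ after the first $h+1$ vanish. Substitute $y_1=\dots=y_{h+1}=1$. The new word has only values that are values of $w$, and it still takes the value $w(A)$ at our tuple. No commutators $[x_i,y_j]$ remain modulo $\gamma_3$. The alternating matrix $f$ of the remaining $y$'s is obtained from a matrix congruent to $C$ by deleting $2h+1$ indices: the $h$ indices of $x_2,\dots,x_{h+1}$ and the $h+1$ indices just substituted.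

**Step (c): enough good blocks survive.** Let $p$ be a prime and $v=v_p(D)$, with the convention $v_p(0)=\infty$. For an integer matrix, the number of Smith invariants of $p$-valuation $\le v$ is the minimal number of generators of the image modulo $p^{v+1}$: that image is the direct sum of the modules $d\cdot\mathbb Z/p^{v+1}$ over the Smith invariants $d$, and exactly those with $v_p(d)\le v$ contribute a nonzero cyclic summand. Deleting one column lowers this number by at most $1$, since adding the column back adds at most one generator. The Smith invariants are the same for the transpose, so deleting one row also lowers it by at most $1$.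

For $C$ this number is at least $2R$, because $d_1\mid\dots\mid d_R=D$ and each $d_i$ occurs twice. So for $f$ it is at least $2R-2(2h+1)=2R'$. Let $\delta_1\mid\delta_2\mid\cdots$ be the invariants of $f$, each occurring twice. Those with small $p$-valuation come first, so $v_p(\delta_i)\le v_p(D)$ for $i\le R'$. This holds for all $p$; hence $\delta_i\ne0$ and $\delta_i\mid D$ for $i\le R'$.

Change the basis of the $y$'s so that $f$ is in block form, which keeps their values $1$ and creates no mixed commutators. Keep the variables $y_i,y_i'$ of the first $R'$ blocks, and set the other $y$'s to $1$. With $w$ now denoting the resulting word, $q_0=h+1$, and $X=(A_1,\dots,A_{h+1})$, the old value $w(A)$ is $w(X,1,1)$. So (4) follows from: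

**Proposition B.** Let $w\in F=F(x_1,\dots,x_{q_0},y_1,\dots,y_{R'},y_1',\dots,y_{R'}')$, let $w_0(x)=w(x,1,1)$, and suppose
$$w\equiv w_0(x)\prod_{i=1}^{R'}[y_i,y_i']^{\delta_i}\pmod{\gamma_3(F)},\qquad 0<\delta_i\mid D. \tag{5}$$
Then for all $X\in\Gamma^{q_0}$ and $\xi\in\gamma_c(\Gamma)$ there are $Y,Y'\in\Gamma^{R'}$ with $w(X,Y,Y')=w_0(X)\,\xi^D$.

The form (5) is indeed what we have: $w=x_1^ew'$, both sides contain the same commutators $[x_i,x_j]$ modulo $\gamma_3$, and there are no mixed commutators.

## 8. Class two by hand, and an obstruction in class three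

**Class two.** If $c=2$, Proposition B is immediate and $R'\ge r$ suffices. As $\gamma_3(\Gamma)=1$, (5) is an equality of values. By (1), $\xi=\prod_{k=1}^r[t_k,\eta_k]$. Take $Y_k=t_k$ and $Y_k'=\eta_k^{D/\delta_k}$ for $k\le r$, and all other entries $1$. Then $w(X,Y,Y')=w_0(X)\prod_k[t_k,\eta_k]^D=w_0(X)\xi^D$.

**The same choice in class three.** A sensible person now keeps $Y_k=t_k$ and tries to correct the influence of the $\gamma_3$-part of $w$ by choosing $Y'$ well. This fails. Let $c=3$, $r=2$, $D\ge2$ and
$$w=[[y_1,x_1],x_2]\prod_{i=1}^{R'}[y_i,y_i']^D,\qquad X_1=t_2,\quad X_2=t_1 .$$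
Here $w_0=1$, so we want the value $\xi^D$. With $Y_1=t_1$ the value is $[[t_1,t_2],t_1]$ times a product of $D$-th powers of elements of $\gamma_2(\Gamma)$. This group is abelian, as $[\gamma_2,\gamma_2]\subseteq\gamma_4=1$. If the value were $\xi^D$, then $[[t_1,t_2],t_1]=\theta^D$ with $\theta\in\gamma_2$; as $\gamma_2/\gamma_3$ is torsion-free, $\theta\in\gamma_3$. But $[[t_1,t_2],t_1]$ belongs to the basis $[[t_1,t_2],t_1],[[t_1,t_2],t_2]$ of $\gamma_3\cong\mathbb Z^2$ and is not a $D$-th power there. So *no* choice of $Y'$ helps. Every correction that $Y'$ offers is divisible by $D$, and the error made by $Y=t$ is not.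

**Choosing $Y$ so that the error is divisible.** The remedy is to choose $Y$ more cleverly. We have many $y$'s, and want $Y_i=\prod_kt_k^{q_{ik}}$ with an integer matrix $q$ such that the $Y_i$ still generate enough, while the error $w_0(X)^{-1}w(X,Y,1)$ is highly divisible. The error depends polynomially on $q$. For example, let $c=3$, $r=2$ and
$$w=\prod_{i=1}^{R'}[[y_i,x_1],y_i]\cdot\prod_{i=1}^{R'}[y_i,y_i']^D,\qquad X_1=t_2 .$$
By multilinearity, $[[Y_i,t_2],Y_i]=[[t_1,t_2],t_1]^{q_{i1}^2}\,[[t_1,t_2],t_2]^{q_{i1}q_{i2}}$, so the error is
$$[[t_1,t_2],t_1]^{\sum_iq_{i1}^2}\,[[t_1,t_2],t_2]^{\sum_iq_{i1}q_{i2}} .$$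
The error cannot vanish if the $Y_i$ are to generate $\Gamma$ modulo $\gamma_2$, since $\sum q_{i1}^2=0$ forces all $q_{i1}=0$. But it can be made divisible by $D$. By Lagrange's theorem $D-1=\alpha_1^2+\alpha_2^2+\alpha_3^2+\alpha_4^2$ with integers $\alpha_i$. If $R'\ge6$, take the first column of $q$ to be $(1,\alpha_1,\alpha_2,\alpha_3,\alpha_4,0,0,\dots)$ and the second one $(0,0,0,0,0,1,0,\dots)$. The error is then $\nu^D$ with $\nu=[[t_1,t_2],t_1]$. Moreover $Y_1=t_1$ and $Y_6=t_2$. By (1) write $\xi\nu^{-1}=[t_1,\eta_1][t_2,\eta_2]$ with $\eta_k\in\gamma_2$, and take $Y_1'=\eta_1$, $Y_6'=\eta_2$ and the other $Y_i'=1$. We get $\nu^D(\xi\nu^{-1})^D=\xi^D$.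

In general there are two tasks. The first is to solve a system of polynomial equations in $q$ modulo a given integer $E$, with a matrix $q$ that is part of a unimodular one; the number of variables must be bounded in terms of $c$ and $r$ alone, independently of $E$, because $R$ may not depend on $w$ or $D$. Working over $\mathbb Q_p$ does this: forms of bounded degree in sufficiently many variables have nontrivial $p$-adic zeros, with a bound *uniform in $p$*. The second is to remove the divisible error layer by layer through $Y'$, without losing the divisibility in the deeper layers.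

## 9. Forms in many variables over $\mathbb Q_p$

**Lemma 2.** For every $d\ge1$ there is $\Psi(d)$ such that for every prime $p$ each equation $\sum_{i=1}^nb_i\lambda_i^d=0$ with $b_i\in\mathbb Q_p$, $n\ge\Psi(d)$, has a nontrivial solution in $\mathbb Q_p$.

*Proof.* First, $-1$ is a sum of boundedly many $d$-th powers. By the Hilbert–Waring theorem every natural number is a sum of $g(d)$ $d$-th powers of nonnegative integers. In particular this holds for $p^M-1$, for all $M$. The set of sums of $g(d)$ $d$-th powers of elements of $\mathbb Z_p$ is a continuous image of the compact space $\mathbb Z_p^{g(d)}$, hence closed; it contains $p^M-1\to-1$, so it contains $-1$.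

If some $b_i=0$, a solution is obvious; so let all $b_i\ne0$. Since $\mathbb Q_p^\times\cong\mathbb Z\times\mathbb Z_p\times(\text{finite cyclic group})$, we have $|\mathbb Q_p^\times/(\mathbb Q_p^\times)^d|\le d\cdot|\mathbb Z_p/d\mathbb Z_p|\cdot d\le d^3$. Put $\Psi(d)=d^3g(d)+1$. For $n\ge\Psi(d)$, the pigeonhole principle gives $g(d)+1$ indices $i$ with $b_i=b\sigma_i^d$ for a common $b$. For these $i$ put $\lambda_i=\mu_i/\sigma_i$, where one $\mu_i$ is $1$ and the $d$-th powers of the other $g(d)$ ones sum to $-1$; all remaining $\lambda_i$ are $0$. Then $\sum b_i\lambda_i^d=b\sum\mu_i^d=0$. $\square$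

**Lemma 3** (Brauer 1945). For all $d,M$ there is $N_0(d,M)$ such that for every prime $p$ any at most $M$ forms over $\mathbb Q_p$ of degrees in $\{1,\dots,d\}$ in at least $N_0(d,M)$ variables have a common nontrivial zero in $\mathbb Q_p$.

*Proof.* Zero forms are allowed throughout. The plan is to diagonalize one form of top degree on a subspace on which all the other given forms vanish; the conditions for this involve one form of top degree less.

Let $T(d,a)$ be the statement: for each $m$ there is $N(d,a,m)$, independent of $p$, such that any $a$ forms of degree $d$ and $m$ forms of degrees in $\{1,\dots,d-1\}$ over $\mathbb Q_p$ in at least $N(d,a,m)$ variables have a common nontrivial zero. For $d=1$ there are no forms of the second kind. The lemma follows from all $T(d,a)$, with $N_0(d,M)=\max_{a+m\le M}N(d,a,m)$.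

*Start.* $T(1,a)$ is linear algebra, with $a+1$ variables. For $d\ge2$, $T(d,0)$ follows from the statements $T(d-1,a')$: of the $m$ forms, some number $a'\le m$ have degree $d-1$ and the rest have lower degree; take the maximum of the bounds over $a'$.

*Step.* Let $d\ge2$ and assume $T(d,a)$; we prove $T(d,a+1)$. Let forms $f_0,\dots,f_a$ of degree $d$ and $m$ forms of lower degree be given, and put $k=\Psi(d)$. We choose successively linearly independent vectors $v_1,\dots,v_k$ such that on their span
$$f_0\Bigl(\sum\lambda_iv_i\Bigr)=\sum\lambda_i^d f_0(v_i)\quad\text{and all other given forms vanish identically.}$$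
Suppose $v_1,\dots,v_i$ are chosen, $0\le i<k$. We look for $x=v_{i+1}\ne0$ in a complement of their span. For each given form $f$, of degree $e'$, expand
$$f(\lambda_1v_1+\dots+\lambda_iv_i+\mu x)=\sum_{j=0}^{e'}\mu^j\sum_{|\alpha|=e'-j}\lambda^\alpha f_\alpha(x),$$
where $f_\alpha$ is a form of degree $j=e'-|\alpha|$ in $x$. Require $f_\alpha(x)=0$ for all $\alpha$ with $1\le j\le e'-1$. Only the terms $j=0$ and $j=e'$ remain, so
$$f\Bigl(\sum_{\iota\le i}\lambda_\iota v_\iota+\mu x\Bigr)=f\Bigl(\sum_{\iota\le i}\lambda_\iota v_\iota\Bigr)+\mu^{e'}f(x).$$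
Require further that $f_1(x)=\dots=f_a(x)=0$ and that all the given lower-degree forms vanish at $x$. Then the properties above hold for $v_1,\dots,v_i,x$. Altogether these are $a$ conditions of degree $d$ (from $f_1,\dots,f_a$) and a number of conditions of degree $<d$ which is bounded in terms of $d,a,m$, since $i<\Psi(d)$. By $T(d,a)$, applied in the complement, $x\ne0$ exists if the number of variables is large enough, uniformly in $p$.

After $k=\Psi(d)$ steps, Lemma 2 gives a nontrivial solution of $\sum\lambda_i^df_0(v_i)=0$. As the $v_i$ are independent, $\sum\lambda_iv_i$ is a nontrivial common zero of all the given forms. $\square$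

## 10. The Magnus embedding and congruence subgroups

To speak about divisibility in a nonabelian group we embed $\Gamma$ in a ring. Let $\mathcal A=\mathbb Z\langle T_1,\dots,T_r\rangle/(T_1,\dots,T_r)^{c+1}$, the ring of noncommutative polynomials truncated above degree $c$, graded by degree. The following facts are standard (Magnus–Karrass–Solitar, *Combinatorial Group Theory*, Ch. 5; Bourbaki, *Lie*, II §3). The map $t_k\mapsto1+T_k$ embeds $\Gamma$ into $\mathcal A^\times$. Moreover $\gamma_j(\Gamma)=\{g\in\Gamma: g-1\text{ has only terms of degree}\ge j\}$. For $j\le c$, taking the degree-$j$ term of $g-1$ embeds $\gamma_j/\gamma_{j+1}$ into $\mathcal A_j$, with image the degree-$j$ part of the free Lie ring, which is a direct summand of $\mathcal A_j$. For example, $[t_1,t_2]=1+(T_1T_2-T_2T_1)+\cdots$.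

**Definition.** For $E\ge1$ let $\Gamma(E)=\ker\bigl(\Gamma\to(\mathcal A/E\mathcal A)^\times\bigr)$, a normal subgroup of $\Gamma$.

If $E'\mid E$, then $\Gamma(E)\subseteq\Gamma(E')$. The power $g^E$ need not lie in $\Gamma(E)$: since $(1+T_1)^2=1+2T_1+T_1^2$, we have $t_1^2\notin\Gamma(2)$ for $c\ge2$. For $c=2$, however, $t_1^4=1+4T_1+6T_1^2\in\Gamma(2)$. We need two properties.

**(M1)** If $g\in\gamma_j\cap\Gamma(E)$, $j\le c$, then the class of $g$ in $\gamma_j/\gamma_{j+1}$ is divisible by $E$. Indeed, the degree-$j$ term of $g-1$ lies in $E\mathcal A_j$ and in the image $S$ of $\gamma_j/\gamma_{j+1}$; as $S$ is a direct summand, $S\cap E\mathcal A_j=ES$.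

**(M2)** If $g\in\Gamma$, then $g^{c!E}\in\Gamma(E)$. Indeed, $g=1+\alpha$ with $\alpha^{c+1}=0$, so $g^{c!E}=\sum_{i\le c}\binom{c!E}i\alpha^i$, and $\binom{c!E}i=\frac{c!}{i}\,E\binom{c!E-1}{i-1}$ is divisible by $E$ for $1\le i\le c$.

## 11. Proof of Proposition B

Put
$$E_j=D(D\,c!)^{c-j},\qquad\text{so that}\qquad E_j=D\,c!\,E_{j+1}. \tag{6}$$

**Step A: choosing $Y$ with a highly divisible error.** For $q=(q_{ik})\in\mathbb Z^{R'\times r}$ put
$$Y_i(q)=\prod_{k=1}^rt_k^{q_{ik}},\qquad u(q)=w_0(X)^{-1}\,w(X,Y(q),1).$$

*The error is polynomial in $q$.* We have $(1+T_k)^{\pm q}=\sum_{j\le c}\binom{\pm q}jT_k^j$, and $\binom{\pm q}{j}$ is a polynomial over $\mathbb Q$ of degree $j$ in $q$. Consider, for an element of $\mathcal A$ depending on $q$, the property "for all $j$, the coefficient of each monomial of degree $j$ is a polynomial over $\mathbb Q$ in the $q_{ik}$ of total degree $\le j$". It holds for the powers just expanded and for constant elements of $\mathcal A$. It is preserved by products: the coefficient of $\mu$ in a product is the sum, over factorizations $\mu=\mu'\mu''$, of products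 of coefficients, and degrees add. So it holds for $u(q)$. Let $P_\mu(q)$ be the coefficient of the monomial $\mu$; it has total degree $\le\deg\mu\le c$. The constant coefficient of $u(q)$ is $1$. Below, $\mu$ ranges over the monomials with $1\le\deg\mu\le c$, at most $M_0$ in number. Since $Y(0)=1$, we have $u(0)=1$ and $P_\mu(0)=0$.

*Claim.* For each prime $p$ there is $q_p\in\mathbb Z_p^{R'\times r}$ with all $P_\mu(q_p)=0$ whose columns form a basis of a direct summand of $\mathbb Z_p^{R'}$.

We choose the columns $q^{(1)},\dots,q^{(r)}$ one at a time, such that after $k$ choices $q^{(1)},\dots,q^{(k)}$ is a basis of a direct summand and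
$$P_\mu(q^{(1)},\dots,q^{(k)},0,\dots,0)=0\quad\text{for all }\mu .$$
For $k=0$ this is $P_\mu(0)=0$. Given $q^{(1)},\dots,q^{(k)}$ with $0\le k<r$, let $W$ be a complement of their span in $\mathbb Z_p^{R'}$; its rank is $R'-k\ge N_0$ by (2). As polynomials in $q^{(k+1)}\in W$, the $P_\mu(q^{(1)},\dots,q^{(k)},q^{(k+1)},0,\dots,0)$ have zero constant term. Their homogeneous components are at most $cM_0$ forms over $\mathbb Q_p$ of degrees $1,\dots,c$. By Lemma 3 and the definition of $N_0$, these have a common nontrivial zero in $W\otimes\mathbb Q_p$. By homogeneity we may scale it to be a primitive vector of $W$. It spans a direct summand of $W$, so $q^{(1)},\dots,q^{(k+1)}$ is a basis of a direct summand of $\mathbb Z_p^{R'}$. This proves the claim.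

*From $p$-adic to integer matrices.* Let $\Pi$ be the finite set of primes dividing $D\cdot c!$. By continuity of polynomials there is $M$ such that for all $p\in\Pi$
$$q\equiv q_p\pmod{p^M}\quad\Longrightarrow\quad P_\mu(q)\in E_1\mathbb Z_p\ \text{ for all }\mu .$$
For $p\in\Pi$ complete the columns of $q_p$ to a basis of $\mathbb Z_p^{R'}$ and rescale one of the added columns (there is one, as $R'>r$) to make the determinant $1$. Modulo $p^M$ this gives a matrix in $SL_{R'}(\mathbb Z/p^M)$. By the Chinese remainder theorem and surjectivity of $SL_{R'}(\mathbb Z)\to SL_{R'}(\mathbb Z/\prod_{p\in\Pi}p^M)$, there is a matrix in $SL_{R'}(\mathbb Z)$ lifting all of these. Let $q$ consist of its first $r$ columns. We record three consequences.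

First, $P_\mu(q)$ is an integer, because $u(q)\in\mathcal A$, and it is divisible by $E_1$, because it is so in $\mathbb Z_p$ for $p\in\Pi$ and only primes of $\Pi$ divide $E_1$. Hence $u(q)\in\Gamma(E_1)$. Second, setting $y'=1$ in (5) gives $w(x,y,1)\equiv w_0(x)$ mod $\gamma_3(F)$, so $u(q)\in\gamma_3(\Gamma)\subseteq\gamma_2(\Gamma)$. Third, $q^T:\mathbb Z^{R'}\to\mathbb Z^r$ is onto, since it consists of the first $r$ rows of an invertible integer matrix. So there are $\tau^{(k)}\in\mathbb Z^{R'}$ with $\sum_iq_{il}\tau_i^{(k)}=[k=l]$, which denotes $1$ if $k=l$ and $0$ otherwise. Put $\pi_i^{(k)}=(D/\delta_i)\tau_i^{(k)}\in\mathbb Z$; then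
$$\sum_{i=1}^{R'}\delta_i\,q_{il}\,\pi_i^{(k)}=D\,[k=l]. \tag{7}$$
From now on $Y=Y(q)$ is fixed.

**Step B: the effect of changing $Y'$.** Here we see which corrections are available in each layer. Let $1\le j\le c-1$, $\eta_1,\dots,\eta_r\in\gamma_j(\Gamma)$, and $h_i=\prod_k\eta_k^{\pi_i^{(k)}}\in\gamma_j$. Write $Y'h=(Y_1'h_1,\dots,Y'_{R'}h_{R'})$. Then for every $Y'$
$$w(X,Y,Y'h)\equiv w(X,Y,Y')\prod_{k=1}^r[t_k,\eta_k]^D\pmod{\gamma_{j+2}}. \tag{8}$$

*Auxiliary statement.* If $v\in\gamma_s(F)$ and the arguments are changed by factors from $\gamma_j(\Gamma)$, then the value of $v$ changes by a factor from $\gamma_{j+s-1}(\Gamma)$. We use induction on $s$. For $s=1$, old and new arguments agree modulo $\gamma_j$, hence so do the values. Let $s\ge2$. The elements $v$ whose value changes by a factor from the normal subgroup $\gamma_{j+s-1}$ form a subgroup, so it suffices to consider generators $v=[a,b]$ with $a\in\gamma_{s-1}(F)$, $b\in F$. Write $a,b$ also for the old values; by induction the new value is $[a\alpha,b\beta]$ with $\alpha\in\gamma_{j+s-2}$, $\beta\in\gamma_j$. Modulo $\gamma_{j+s-1}$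 the element $\alpha$ is central, so $[a\alpha,b\beta]\equiv[a,b\beta]=[a,\beta][a,b]^\beta$. Here $[a,\beta]\in[\gamma_{s-1},\gamma_j]\subseteq\gamma_{j+s-1}$, and $[a,b]^\beta=[a,b][[a,b],\beta]\equiv[a,b]$. This proves the statement.

*Proof of (8).* By (5), $w=w_0(x)\prod_i[y_i,y_i']^{\delta_i}\cdot v$ with $v\in\gamma_3(F)$. The value of $w_0$ does not change, and by the auxiliary statement with $s=3$ the value of $v$ changes by a factor from $\gamma_{j+2}$. Further,
$$[Y_i,Y_i'h_i]=[Y_i,h_i]\,[Y_i,Y_i']^{h_i}\equiv[Y_i,Y_i']\,[Y_i,h_i]\pmod{\gamma_{j+2}},$$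
because $[[Y_i,Y_i'],h_i]\in\gamma_{j+2}$ and $[Y_i,h_i]\in\gamma_{j+1}$ is central modulo $\gamma_{j+2}$. So $w$ changes by the factor $\prod_i[Y_i,h_i]^{\delta_i}$ modulo $\gamma_{j+2}$. Since $Y_i=\prod_lt_l^{q_{il}}$, bilinearity of $\gamma_1/\gamma_2\times\gamma_j/\gamma_{j+1}\to\gamma_{j+1}/\gamma_{j+2}$ and (7) give
$$\prod_i[Y_i,h_i]^{\delta_i}\equiv\prod_{k,l}[t_l,\eta_k]^{\sum_i\delta_iq_{il}\pi_i^{(k)}}=\prod_k[t_k,\eta_k]^D .\qquad\square$$

By (1), the corrections in the layer $\gamma_{j+1}/\gamma_{j+2}$ are thus exactly all $D$-th powers.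

**Step C: pushing the error down the lower central series.** We prove by induction that for $1\le j\le c-1$ there is $Y'\in\Gamma^{R'}$ with
$$U_j:=w_0(X)^{-1}w(X,Y,Y')\in\gamma_{j+1}\cap\Gamma(E_j).$$
For $j=1$ take $Y'=1$: then $U_1=u(q)$, and Step A applies.

Suppose this is done for some $j\le c-2$. By (M1) the class of $U_j$ in $\gamma_{j+1}/\gamma_{j+2}$ is an $E_j$-th power, so by (1) and bilinearity
$$U_j\equiv\prod_k[t_k,\eta_k']^{E_j}\pmod{\gamma_{j+2}},\qquad\eta_k'\in\gamma_j .$$
Put $\eta_k=(\eta_k')^{-c!E_{j+1}}$. By (M2), $\eta_k\in\gamma_j\cap\Gamma(E_{j+1})$. Replace $Y'$ by $Y'h$ as in Step B. By (8) and (6) the new $U$ satisfies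
$$U\equiv U_j\prod_k[t_k,\eta_k']^{-D\,c!\,E_{j+1}}=U_j\prod_k[t_k,\eta_k']^{-E_j}\equiv1\pmod{\gamma_{j+2}} .$$
On the other hand, $h_i\in\Gamma(E_{j+1})$, a normal subgroup, so the new $U$ is congruent to $U_j$ modulo $\Gamma(E_{j+1})$; and $U_j\in\Gamma(E_j)\subseteq\Gamma(E_{j+1})$, because $E_{j+1}\mid E_j$. Hence the new $U$ lies in $\gamma_{j+2}\cap\Gamma(E_{j+1})$ and serves as $U_{j+1}$.

The choice of (6) is now visible: each step costs a factor $D$, because corrections are $D$-th powers, and a factor $c!$, by (M2).

**Step D: the last layer.** Now we produce $\xi^D$. Take $Y'$ and $U_{c-1}$ from Step C. As $D\mid E_{c-1}$, we have $U_{c-1}\in\gamma_c\cap\Gamma(D)$. Since $\gamma_{c+1}=1$, (M1) gives $U_{c-1}=\nu^D$ with $\nu\in\gamma_c$. By (1) choose $\eta_k\in\gamma_{c-1}$ with $\prod_k[t_k,\eta_k]=\xi\nu^{-1}$, and apply (8) with $j=c-1$; it is an equality, because $\gamma_{c+1}=1$. As $\gamma_c$ is central,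
$$w(X,Y,Y'h)=w_0(X)\,\nu^D\,(\xi\nu^{-1})^D=w_0(X)\,\xi^D .$$
This proves Proposition B, hence (4), Proposition A and Theorem 1. With the known fact that abelian groups are SVC, the Corollary follows. $\blacksquare$

## 12. Groups of finite Prüfer rank

We prove Theorem 2. Abelian groups are SVC. So let $G$ be nilpotent of class $c\ge2$ such that every finitely generated subgroup is $r$-generated, $r\ge1$. The construction is the same as in Section 4, but now $G$ may have no finite generating set, so "commutes with all of $G$" is not expressible by a finite system. A count of generators replaces it.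

**Step 1: the overgroup.** Choose $1\ne z\in\gamma_c(G)$ of infinite order or, if $\gamma_c(G)$ is periodic, of prime order. Let $m$ be the order of $z$ ($m=0$ if infinite), $R=R(c,r)$, $L=L_{R,m}$, and $K=(G\times L)/\langle(z,\zeta^{-1})\rangle\supseteq G$. As before, $G$ and $L$ embed in $K$ and commute elementwise, and $z=\zeta$.

**Step 2: $G$ is verbally closed in $K$.** We reduce to a finitely generated subgroup. As in Section 4, $w(k)=g\in G$ gives $w(b)=\zeta^s$ and $w(a)=gz^{-s}$ with $a_i\in G$, $b_i\in L$. The element $z$ is a product of finitely many $c$-fold commutators and their inverses, so there is a finitely generated $G_1\le G$ with $z\in\gamma_c(G_1)$. The group $H=\langle a_1,\dots,a_n,G_1\rangle$ is finitely generated, hence $r$-generated; it has class $\le c$, and $z\in\gamma_c(H)$. By Proposition A, $g=w(a)z^s\in w(H)\subseteq w(G)$.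

**Step 3: $G$ is not algebraically closed in $K$.** For finite $S\subseteq G$ let $\Sigma_S$ be the finite system
$$\prod_{i=1}^R[x_i,x_i']=z,\qquad[x_i,\sigma]=[x_i',\sigma]=1\quad(\sigma\in S,\ 1\le i\le R).$$
It is solved in $K$ by $x_i=l_i$, $x_i'=l_i'$. We claim that some $\Sigma_S$ is not solvable in $G$. Suppose that all of them are.

*Many commuting subgroups.* Solve $\Sigma_S$ in $G$ successively, each time with $S$ the set of all elements found before (starting with $S=\emptyset$), and let $H_\nu$ be the subgroup generated by the $\nu$-th solution. We obtain finitely generated subgroups $H_1,\dots,H_{r+1}\le G$ that commute pairwise elementwise, with $z\in H_\nu'$ for all $\nu$. Also $z\in Z(G)$, as $z\in\gamma_c(G)$. Let $P=H_1\cdots H_{r+1}$, a finitely generated subgroup of $G$.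

*The structure of $P/Z(P)$.* As the $H_\nu$ commute, $(h_\nu)\mapsto\prod_\nu h_\nu$ is a homomorphism from $\prod_\nu H_\nu$ onto $P$. If $\prod_\nu h_\nu\in Z(P)$, then each $h_\nu$ centralizes $H_\nu$, since the other factors do; conversely, $\prod_\nu Z(H_\nu)\subseteq Z(P)$. So
$$P/Z(P)\cong\prod_{\nu=1}^{r+1}H_\nu/Z(H_\nu). \tag{9}$$

*Each factor maps onto $\mathbb Z/p$.* Let $p$ be the order of $z$ if it is a prime, and $p=2$ if $z$ has infinite order. If $|H_\nu/Z(H_\nu)|=n<\infty$, the transfer $H_\nu\to Z(H_\nu)$ is the homomorphism $x\mapsto x^n$. Its target is abelian, so it kills $H_\nu'\ni z$, and $z^n=1$. Hence a finite $H_\nu/Z(H_\nu)$ is possible only if $z$ has prime order $p$, and then $p\mid n$; a finite nilpotent group of order divisible by $p$ is the direct product of its Sylow subgroups and maps onto $\mathbb Z/p$. If $Q=H_\nu/Z(H_\nu)$ is infinite, then $Q$ is an infinite finitely generated nilpotent group and $Q/Q'$ is infinite: otherwise each $\gamma_j(Q)/\gamma_{j+1}(Q)$, being an image of a tensor power of $Q/Q'$, would be finite, and so would $Q$. An infinite finitely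 generated abelian group maps onto $\mathbb Z$, hence onto $\mathbb Z/p$.

*Contradiction.* By (9), the group $P$ maps onto $(\mathbb Z/p)^{r+1}$, which is not $r$-generated. But $P$ is a finitely generated subgroup of $G$, hence $r$-generated. So some $\Sigma_S$ is solvable in $K$ but not in $G$.

By Steps 2 and 3, $G$ is verbally closed but not algebraically closed in $K$, so $G$ is not SVC. This proves Theorem 2. $\blacksquare$

For instance, $UT_3(\mathbb Q)$, which by Section 2 has finite Prüfer rank and is nilpotent of class $2$ but not finitely generated, is not SVC.
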